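# Gram determinants from the Möbius band

## 1. Two determinant formulas and what they say

Throughout, $d=-A^2-A^{-2}$, and
$$S_0=1,\ S_1=d,\ S_n=dS_{n-1}-S_{n-2},\qquad T_0=2,\ T_1=d,\ T_n=dT_{n-1}-T_{n-2}$$
are the Chebyshev polynomials of the second and first kind. For fixed $n$ write $N_k=\binom{2n}{n-k}$, so $N_k=0$ for $k>n$. The symbol $D_n^{(Mb)_r}$ is a Gram determinant of diagrams on the Möbius band. It is defined right after the theorems.

**Theorem 1.** Let $R=\mathbb Z[A^{\pm1},w,x,y,z]$. For all $n\ge 1$, in $R$,
$$D^{(Mb)_1}_n = \bigl[(d-z)((d + z)w -2xy) \bigr]^{\binom{2n}{n-1}} \prod_{k=2}^n (T_k(d)^2-z^2)^{\binom{2n}{n-k} }\prod_{k=2}^n (d^2-4)^{\binom{2n}{n-k}}S_{k-1}(d)^{2 \binom{2n}{n-k}}.$$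

**Theorem 2.** For $n\ge1$ and $0\le r\le n$,
$$D_n^{(Mb)_r}=\prod_{k=1}^n(T_k(d)^2-z^2)^{N_k}\ \prod_{i=1}^r\lambda_i^{N_i}\ \prod_{i=1}^r\prod_{k=i+1}^n(T_{2k}(d)-2)^{N_k},$$
$$\lambda_i=T_i(w)-\frac{2xy}{T_i(d)+z}\ (i\text{ odd}),\qquad \lambda_i=T_i(w)-\frac{2(2-z)}{T_i(d)-z}\ (i\text{ even}).$$
In particular, for $r=n$ (the full type-$\mathit{Mb}$ Gram determinant),
$$D_n^{Mb}=\prod_{k=1}^n(T_k(d)+(-1)^kz)^{N_k}\prod_{k\text{ odd}}\bigl((T_k(d)+z)T_k(w)-2xy\bigr)^{N_k}\prod_{k\text{ even}}\bigl((T_k(d)-z)T_k(w)-2(2-z)\bigr)^{N_k}\prod_{k=2}^n(T_{2k}(d)-2)^{(k-1)N_k},$$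
where the products over odd and even $k$ run over $1\le k\le n$.

The formula of Theorem 1 is a conjecture in Anthony Christiana, Dionne Ibarra and Gabriel Montoya-Vega, "Chebyshev polynomials and Gram determinants from the Möbius band", arXiv:2504.16439 (2025).

**Definition (diagrams).** Draw the Möbius band $\mathit{Mb}$ as an annulus whose inner circle is glued to itself by the antipodal map. The image of the inner circle is the *crosscap*; it is the core of $\mathit{Mb}$. Mark $2n$ points $x_1,\dots,x_{2n}$ in cyclic order on the boundary. (They are thought of as points on the boundary of $\mathit{Mb}\,\hat\times\,\{0\}$ in the twisted $I$-bundle $\mathit{Mb}\,\hat\times\, I$; everything below happens on surfaces.) For $0\le i\le n$ let $\mathit{Mb}_{n,i}$ be the set of crossingless connections of these points by $n$ arcs, up to isotopy, in which exactly $i$ arcs pass through the crosscap, each once.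

In the annular picture, an element of $\mathit{Mb}_{n,i}$ has $n-i$ ordinary arcs and $2i$ *legs* that run to $2i$ points of the inner circle, arranged in antipodal pairs. There are $N_i$ such diagrams. To see this, note that an ordinary arc cuts off a disc from the annulus. Call *initial* the endpoint from which one runs counterclockwise along that disc's boundary interval. The $n-i$ initial points form a subset of the $2n$ points. Conversely, lift a subset of size $n-i$ to the universal cover of the boundary circle, write an opening bracket at each chosen point and a closing bracket at each other one, and match brackets as usual. Over one period there are at least as many closing as opening brackets, so each opening bracket finds its partner within one period. The $2i$ unmatched points carry the legs.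

**Definition (pairing).** For diagrams $m,m'$, glue the boundary of the band containing $m$ to the boundary of the band containing the inversion (mirror image) of $m'$, respecting labels. The result is a family of disjoint simple closed curves in the Klein bottle $Kb$, and $\langle m,m'\rangle$ is the product over these curves of the following values:

* $d$ for a contractible curve;
* $x$, respectively $y$, for a one-sided curve isotopic to the core of the first, respectively second, Möbius band;
* $z$ for a two-sided separating curve parallel to the common boundary of the two bands;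
* $w$ for a two-sided nonseparating curve, passing once through each crosscap.

$D_n^{(Mb)_r}$ is the determinant of the matrix $G_n^{(Mb)_r}=(\langle m,m'\rangle)$ with $m,m'\in \mathit{Mb}_{n,0}\cup\dots\cup \mathit{Mb}_{n,r}$. Theorem 1 is the case $r=1$, a matrix of size $\binom{2n}{n}+\binom{2n}{n-1}$. The case $r=0$ is a determinant of annular diagrams.

**Example ($n=1$).** $\mathit{Mb}_{1,0}$ has two elements, the arc on one side or the other of the crosscap, and $\mathit{Mb}_{1,1}$ has one. Hence
$$D_1^{(Mb)_1}=\det\begin{pmatrix}d&z&y\\z&d&y\\x&x&w\end{pmatrix}=d(dw-xy)-z(zw-xy)+y(zx-dx)=(d-z)\bigl((d+z)w-2xy\bigr).$$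

**How the two theorems fit.** Put $d=a+a^{-1}$. Then $T_k(d)=a^k+a^{-k}$ and $S_{k-1}(d)=(a^k-a^{-k})/(a-a^{-1})$, so
$$T_{2k}(d)-2=(a^k-a^{-k})^2=(d^2-4)S_{k-1}(d)^2,\qquad T_k(d)^2-d^2=(d^2-4)S_k(d)S_{k-2}(d).\tag{1}$$
For the second identity expand $(a^{k+1}-a^{-k-1})(a^{k-1}-a^{-k+1})=a^{2k}+a^{-2k}-a^2-a^{-2}$. By (1) and
$$(d^2-z^2)\Bigl(w-\frac{2xy}{d+z}\Bigr)=(d-z)\bigl((d+z)w-2xy\bigr),$$
Theorem 2 with $r=1$ is Theorem 1. For $r=n$, split $T_k^2-z^2=(T_k-z)(T_k+z)$, give to $\lambda_k$ the factor that is its denominator, and note that $T_{2k}-2$ with exponent $N_k$ occurs once for each $i=1,\dots,k-1$. This is the formula for $D_n^{Mb}$.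

Sections 2 and 3 prove Theorem 1 from two quoted determinants. Sections 4 to 9 prove Theorem 2, and so Theorem 1 again, with no quoted determinant.

## 2. Block elimination with one arc through the crosscap

**Step 1 (the blocks).** *Purpose: to read off the shape of $G_n^{(Mb)_1}$.* Cut $Kb$ along the two crosscaps. We get an annulus $\mathbb A$ with boundary circles $\partial_-$ (crosscap of the first band) and $\partial_+$ (of the second). A closed curve inside $\mathbb A$ is contractible or parallel to the common boundary. Let $s$ and $l$ be the numbers of such curves in a given gluing.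

* If $m,m'\in \mathit{Mb}_{n,0}$, the value is $d^sz^l$. Call this matrix $B$.
* If $m\in \mathit{Mb}_{n,0}$, $m'\in \mathit{Mb}_{n,1}$, there is one further arc, with both ends on $\partial_+$ at antipodal points. It closes through the crosscap to the core of the second band. The value is $yE_{m,m'}$ with $E_{m,m'}=d^sz^l$. In the transposed position the value is $xE_{m',m}$.
* If $m,m'\in \mathit{Mb}_{n,1}$, there are two further arcs. In the *through* case both join $\partial_-$ to $\partial_+$. Then no closed curve of $\mathbb A$ is essential, so $l=0$, and the two arcs close to one curve passing once through each crosscap; the value is $wd^s$. In the *non-through* case one arc has both ends on $\partial_-$ and the other on $\partial_+$; the value is $xy\,d^sz^l$.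

Let $P$ have entry $d^s$ in the through case and $0$ otherwise, and $Q$ entry $d^sz^l$ in the non-through case and $0$ otherwise. Then
$$G_n^{(Mb)_1}=\begin{pmatrix}B&yE\\ xE^T&wP+xyQ\end{pmatrix}.\tag{2}$$
Exchanging the two bands reflects $\mathbb A$ and preserves $s$ and $l$, so $B$, $P$, $Q$ are symmetric.

**Step 2 (closing the legs).** *Purpose: to write the columns $E$ as combinations of the columns of $B$.* For $m\in \mathit{Mb}_{n,1}$ let $c_+(m),c_-(m)\in \mathit{Mb}_{n,0}$ be obtained by joining the two legs around the hole on one side or on the other. Let $S$ be the $N_0\times N_1$ integer matrix whose column $m$ is $c_+(m)+c_-(m)$.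

**Lemma 1.** $BS=(d+z)E$ and $S^TE=(d+z)Q+2P$.

*Proof.* Let $m\in \mathit{Mb}_{n,0}$, $m'\in \mathit{Mb}_{n,1}$. The arc of $m\cup m'$ with both ends on $\partial_+$ cuts off a disc from $\mathbb A$, together with exactly one of the two half circles of $\partial_+$. Closing the arc along that half circle gives a contractible curve, and closing it along the other gives an essential one. The other curves do not change. So $\langle m,c_+(m')\rangle+\langle m,c_-(m')\rangle=(d+z)E_{m,m'}$.

Let $m,m'\in \mathit{Mb}_{n,1}$. Then $(S^TE)_{m,m'}=E_{c_+(m),m'}+E_{c_-(m),m'}$. In the non-through case the same argument at $\partial_-$ gives $(d+z)d^sz^l$. In the through case each closing at $\partial_-$ joins the two arcs into one arc with both ends on $\partial_+$ and creates no closed curve. The two closings give $2d^s$. $\square$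

**Step 3 (elimination).** *Purpose: to factor the determinant.* Transposing, $E^TS=(d+z)Q+2P$. Hence
$$G_n^{(Mb)_1}\begin{pmatrix}1&-\frac{y}{d+z}S\\0&1\end{pmatrix}=\begin{pmatrix}B&0\\xE^T&\bigl(w-\frac{2xy}{d+z}\bigr)P\end{pmatrix}.$$
The upper right block is $-\frac{y}{d+z}(d+z)E+yE=0$. The lower right block is $-xyQ-\frac{2xy}{d+z}P+wP+xyQ$. Therefore
$$D_n^{(Mb)_1}=\det B\cdot\Bigl(w-\frac{2xy}{d+z}\Bigr)^{N_1}\det P.\tag{3}$$
What remains for $r=1$ is $\det B$ and $\det P$.

## 3. The through matrix $P$ and the filling of the hole at $z=-d$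

**Example ($n=2$).** $\mathit{Mb}_{2,1}$ has four elements, one for each short arc joining $p$ to $p+1$ (mod 4). We get $P_{p,p}=d$ and $P_{p,p\pm1}=1$. Also $P_{p,p+2}=0$, because the arc of one diagram joins the two legs of the other. This circulant matrix has eigenvalues $d+2,d,d-2,d$, so $\det P=d^2(d^2-4)=T_4(d)-2$.

For general $n$ we use two classical determinants.

* **(B)** (Chen–Przytycki, *The Gram determinant of the type B Temperley–Lieb algebra*, Adv. Appl. Math. 43 (2009); also Martin–Saleur 1993.) $\det B=\prod_{k=1}^n(T_k(d)^2-z^2)^{N_k}$.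
* **(A)** (Westbury, Math. Z. 1995; Di Francesco–Golubeva–Zuber 1997; Cai 2011.) Let $G^A$ be the Gram matrix of crossingless matchings of $2n$ points in a disc, with entries $d^{\#\text{loops}}$. Then $\det G^A=\prod_{j=1}^nS_j(d)^{N_j-2N_{j+1}+N_{j+2}}$.

For $n=2$, (A) says $\det\begin{pmatrix}d^2&d\\d&d^2\end{pmatrix}=d^2(d^2-1)=S_1^{4-2}S_2$, which is true. Formula (B), and $\det P$ once more, are proved from scratch as special cases of Theorem 3 in Section 6.

**Claim.** $\det P=\prod_{k=2}^n(T_{2k}(d)-2)^{N_k}$.

**Step 1 ($\det P$ is monic in $d$).** *Purpose: to know $\det P\ne0$ and, at the end, to fix a constant.* Diagonal entries are $d^{n-1}$. Each closed curve uses at least one arc of $m$ and one of $m'$, so $s\le n-1$. If $s=n-1$, every closed curve uses exactly one arc of each, so the arcs of $m$ and $m'$ join the same pairs of points. In the presence of legs, an arc cuts off the side containing no leg, so it is determined by its endpoints, and $m=m'$. Thus off-diagonal entries have degree $<n-1$, and $\det P$ is monic of degree $(n-1)N_1$.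

**Step 2 (the disc Gram matrix inside $B$ at $z=-d$).** *Purpose: to relate $B$ to $G^A$.* For $m\in \mathit{Mb}_{n,0}$ let $\bar m$ be the disc diagram obtained by filling the hole. Let $s(m)=(-1)^{i(m)}$, where $i(m)$ is the number of arcs separating the hole from the boundary interval between $x_{2n}$ and $x_1$ (the base interval). Let $\sigma$ be the linear map with $\sigma(m)=s(m)\bar m$. In a gluing of $m,m'$, concatenate a path from $\partial_-$ to the base interval with one from there to $\partial_+$. It can be chosen to cross $i(m)+i(m')$ times. It crosses each contractible curve evenly and each essential one oddly. Hence $s(m)s(m')=(-1)^l$ and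
$$\langle m,m'\rangle|_{z=-d}=d^s(-d)^l=s(m)s(m')\langle\bar m,\bar m'\rangle_A.$$

**Step 3 (a basis adapted to $\sigma$).** *Purpose: to make $B$ block triangular at $z=-d$.* The diagrams $c_+(m)$ and $c_-(m)$ differ by moving the hole across one arc. So they have the same filling and opposite signs, and $\sigma S=0$. By Lemma 1, $S^TBS=(d+z)\bigl((d+z)Q+2P\bigr)$. The determinant of the second factor at $z=-d$ is $2^{N_1}\det P\neq0$. Hence $\operatorname{rank}S=N_1$. The map $\sigma$ is onto the span of disc diagrams, which has dimension $\frac1{n+1}\binom{2n}n=N_0-N_1$. So over $\mathbb Q$ we have $\operatorname{im}S=\ker\sigma$. For each disc diagram $p$ let $m_p$ be its lift with the hole adjacent to the base interval, so that $s(m_p)=1$. Let $S'$ be the matrix with columns $m_p$. Then $U=[S\,|\,S']$ is invertible over $\mathbb Q$, $S'^TBS'|_{z=-d}=G^A$, and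
$$U^TBU=\begin{pmatrix}(d+z)((d+z)Q+2P)&(d+z)E^TS'\\(d+z)S'^TE&S'^TBS'\end{pmatrix}.$$
Divide the first $N_1$ rows by $d+z$ and then set $z=-d$. The result is $\begin{pmatrix}2P&E^TS'\\0&G^A\end{pmatrix}$. Thus
$$(\det U)^2\Bigl[\frac{\det B}{(d+z)^{N_1}}\Bigr]_{z=-d}=2^{N_1}\det P\cdot\det G^A.$$

**Step 4 (comparison).** *Purpose: to solve for $\det P$.* By (B), the factor $k=1$ contributes $(d-z)^{N_1}|_{z=-d}=(2d)^{N_1}$. By (1), the bracket is $(2d)^{N_1}\prod_{k\ge2}\bigl((d^2-4)S_kS_{k-2}\bigr)^{N_k}$. Since $d=S_1$, the polynomial $S_j$ $(j\ge1)$ has exponent $N_j+N_{j+2}$ in it. Dividing by (A) leaves exponent $2N_{j+1}$. With $k=j+1$,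
$$\det P=(\det U)^2\prod_{k=2}^n(d^2-4)^{N_k}S_{k-1}(d)^{2N_k}.$$
Both $\det P$ and the product are monic in $d$, so $(\det U)^2=1$, and (1) gives the claim. $\square$

Inserting (B) and the claim in (3), and using (1) and $(d^2-z^2)(w-\frac{2xy}{d+z})=(d-z)((d+z)w-2xy)$, we obtain Theorem 1.

## 4. Two arcs through the crosscap: the case $n=2$

To get Theorem 2 one would like to repeat Section 2: subtract from each diagram with $i$ through arcs a combination of diagrams with fewer, so that it becomes orthogonal to all of those. In these terms Lemma 1 says, for the single arc $c_1$, that $c_1-\frac{y}{d+z}(c_++c_-)$ is orthogonal to $\mathit{Mb}_{1,0}$. Let us try the diagram $c_2\in \mathit{Mb}_{2,2}$, whose two arcs through the crosscap join $p$ to $p+2$.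

The six elements of $\mathit{Mb}_{2,0}$ are $a_1=\{12,34\}$ and $a_2=\{23,41\}$, all arcs short, and, for $p=1,\dots,4$, the diagram $b_p$ with a short arc $p,p+1$ and a second arc from $p-1$ to $p+2$ cutting off a disc that contains the first. Capping means joining points $1,2$ outside the diagram. Let $e$ be the short arc joining $3,4$, and $e'$ the other arc joining them in the annulus. Capping $c_2$ at $1,2$ and pulling the cap through the crosscap gives a short arc between the antipodal points $3,4$. So
$$c_2\mapsto e,\quad a_1\mapsto d\,e,\quad a_2\mapsto e',\quad b_1\mapsto d\,e',\quad b_2\mapsto e,\quad b_3\mapsto z\,e,\quad b_4\mapsto e.$$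
Here $b_2$ gives a path $3\to2\to1\to4$ with total displacement $-1-1+3=+1$ around the circle, that is, $e$. The path for $b_4$ is $4\to1\to2\to3$ with displacement $1+1-3=-1$, again $e$. For $b_3$ the long arc and the cap form an essential curve.

A vector killed by all caps is orthogonal to all diagrams containing an ordinary arc. The closing pattern of Lemma 1, joining neighboring legs, suggests $c_2-\alpha(a_1+a_2)$. The cap sends this to $(1-\alpha d)e-\alpha e'$, which is never $0$. The pattern $c_2-\beta\sum b_p$ gives $(1-\beta(z+2))e-\beta d\,e'$, never $0$ either. This is the point where Lemma 1 stops: for one arc there were two closings with values $d$ and $z$, while for two arcs the different closings must be mixed with unequal coefficients. Set $\delta=d^2-2-z=T_2(d)-z$ and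
$$c_2^{(2)}=c_2-\frac1\delta\Bigl(d(a_1+a_2)-\sum_pb_p\Bigr).$$
The cap sends this to $e\bigl(1-\frac{d^2-z-2}{\delta}\bigr)-\frac{d-d}{\delta}e'=0$; by rotational symmetry the other caps also give $0$. Since $\langle c_2,a_j\rangle=d$ and $\langle c_2,b_p\rangle=z$,
$$\langle c_2,c_2^{(2)}\rangle=w^2-\frac{2d^2-4z}{\delta}=w^2-2-\frac{2(2-z)}{T_2(d)-z}=\lambda_2.$$
So the formula holds here and $T_2(w)$ appears. For $k$ arcs, though, this route asks us to solve a linear system over all diagrams with fewer through arcs, and nothing in sight says that only the denominator $T_k(d)\pm z$ survives. We need a description of the corrected vectors that does not solve the system. The idea is to find an operator that commutes with all gluings and acts by *different* scalars on the different levels $i$. Its eigenvectors are the corrected vectors.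

## 5. Annular diagrams and the hoop operator

**Definition (annular diagrams).** A $(2m,2n)$-diagram is a crossingless $1$-manifold in $S^1\times[0,1]$ with $2m$ inner endpoints ($t=0$) and $2n$ outer ones ($t=1$), up to isotopy fixing the boundary; contractible loops equal $d$. In $CC'$ the diagram $C$ is outside. $C^*$ is the reflection $t\mapsto1-t$. $\rho$ is rotation by one step, and $\rho^*=\rho^{-1}$. $\mathrm{cap}_p$ joins the cyclically adjacent inner points $p,p+1$ by a short arc and continues the other points outward; $\mathrm{cup}_p=\mathrm{cap}_p^*$.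

A diagram with an arc joining two inner points factors as $C\circ\mathrm{cap}_p$ for some $p$. Indeed, such an arc cuts off a disc, and a minimal such disc contains no further endpoint. Symmetrically, an arc joining two outer points gives a factorization $\mathrm{cup}_p\circ C$.

**Kauffman rule.** In an oriented surface, a crossing equals $A$ times its $A$-smoothing plus $A^{-1}$ times its $B$-smoothing. The $A$-smoothing merges the two regions swept by the over-strand when it is rotated counterclockwise to the under-strand. As contractible loops equal $d=-A^2-A^{-2}$, the expansion is invariant under the Reidemeister II move.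

**Definition (hoop).** $Y$ is an essential circle crossing over $2n$ radial strands, expanded by the Kauffman rule. $\bar Y$ is the same with the circle under. On $0$ strands both are just an essential loop.

*Hoops are central.* For every diagram $C$ we have $YC=CY$ and $\bar YC=C\bar Y$, the numbers of strands on the two sides being those of the two ends of $C$. The circle slides across the crossingless $C$ by Reidemeister II moves.

*Adjoints.* The reflection $t\mapsto1-t$ reverses orientation, so it exchanges $A$- and $B$-smoothings. Hence $Y^*=\bar Y$.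

*Expansion.* At the $j$-th crossing, one smoothing joins the inner end of strand $j$ to the hoop on its right and the outer end to the hoop on its left; the other does the opposite. Call these types $1$ and $2$. Between strands $j$ and $j+1$, types $1,1$ join inner $j$ to outer $j+1$, and $2,2$ join outer $j$ to inner $j+1$. Types $1,2$ give an inner cap, and $2,1$ an outer cup. A cyclic word using both types contains $1,2$ somewhere, so every mixed state contains an inner cap. The two pure states are $\rho^{\pm1}$. Fix the direction of $\rho$ so that, on $2k\ge2$ strands,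
$$Y=A^{2k}\rho+A^{-2k}\rho^{-1}+(\cdots),\qquad \bar Y=A^{-2k}\rho+A^{2k}\rho^{-1}+(\cdots),\tag{4}$$
where each omitted term has the form $C\circ\mathrm{cap}_p$.

**Example (two strands).** $Y=A^2\rho+A^{-2}\rho^{-1}+\mathrm{cup}_2\mathrm{cap}_1+\mathrm{cup}_1\mathrm{cap}_2$. Let it act on $c_1$. Since $\rho$ fixes $c_1$ up to isotopy and each cap closes $c_1$ to the core $y$, $Yc_1=(A^2+A^{-2})c_1+y(c_++c_-)=-d\,c_1+y(c_++c_-)$, while $Y(c_++c_-)=z(c_++c_-)$, as the hoop slides to the hole. Hence $c_1-\frac y{d+z}(c_++c_-)$ is an eigenvector with eigenvalue $-d$, because $y-\frac{yz}{d+z}=\frac{dy}{d+z}$. It is the corrected vector from Section 4.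

**Definition (modules $W_{i,u}$).** Let $u$ be invertible. For $i\ge1$, $W_{i,u}(2n)$ is spanned by the $(2i,2n)$-diagrams with $2i$ through strands, modulo $D\rho=uD$; diagrams with fewer through strands are set to $0$. For $i=0$ it is spanned by the annular diagrams with $n$ arcs and no inner points, with essential loops equal to $z=u+u^{-1}$. Diagrams act by gluing on the outside.

The rank is $N_i$, by the count of Section 1 (for $i\ge1$ the position of the through strands is determined up to powers of $\rho$, which act freely). In $YD=DY$ with $Y$ on $2i$ strands, the omitted terms in (4) lower the number of through strands. So $Y$ and $\bar Y$ act on $W_{i,u}$ by the scalars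
$$A^{2i}u+A^{-2i}u^{-1}\quad\text{and}\quad A^{-2i}u+A^{2i}u^{-1}.\tag{5}$$
For $i=0$ the hoop slides to the hole and gives $z=u+u^{-1}$, which agrees with (5).

**Definition (form).** Put $(D,D')=d^su^r$ if $D^*D'=d^s\rho^r$ has $2i$ through strands, and $0$ if it has fewer. For $i=0$ put $(D,D')=d^sz^l$. This pairs $W_{i,u^{-1}}$ with $W_{i,u}$, and $(CD,D')=(D,C^*D')$.

Let $G_{n,i}(u)=((D_a,D_b))$ for a set of representatives $D_a$ of the $N_i$ classes, and $\Delta_{n,i}(u)=\det G_{n,i}(u)$. Replacing a representative $D$ by $D\rho$ multiplies a row by $u^{-1}$ and a column by $u$, so $\Delta_{n,i}$ does not depend on the choice. From $D_b^*D_a=(D_a^*D_b)^*$ we get $G(u)^T=G(u^{-1})$, hence $\Delta_{n,i}(u)=\Delta_{n,i}(u^{-1})$.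

Also, $\Delta_{n,i}$ is monic in $d$ over $\mathbb Z[u^{\pm1}]$, of degree $(n-i)N_i$. Diagonal entries are $d^{n-i}$. Off the diagonal the exponent of $d$ is smaller: $n-i$ contractible loops would force the arcs of $D_a$ and $D_b$ to join the same pairs of points. For $i\ge1$ these are then determined by their endpoints, as in Section 3. For $i=0$ each loop consists of two arcs with common endpoints, and it is contractible only if the two arcs lie on the same side of the hole. In both cases $D_a=D_b$.

Note that $G_{n,0}=B$. Put $P^{(i)}=G_{n,i}(1)$ for $i\ge1$; then $P^{(1)}=P$.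

## 6. The Gram determinants of the annular modules

**Theorem 3.** For $0\le i\le n$, $\displaystyle\Delta_{n,i}(u)=\prod_{k=i+1}^n\bigl(T_{2k}(d)-u^2-u^{-2}\bigr)^{N_k}$.

For $i=0$ this is (B), since $T_{2k}-u^2-u^{-2}=(T_k^2-2)-(z^2-2)$. For $i=1$, $u=1$ it is the claim of Section 3.

The plan: find all possible zeros in $u$ with the hoops, bound their multiplicities below by embedding one module in the radical of another, show that the possible zeros do occur by an explicit vector, and compare degrees. Let $F$ be an algebraic closure of $\mathbb Q(A)$, with $A$ transcendental, and let $u_0\in F^\times$. Let $\mathrm{Rad}(2n)\subset W_{i,u_0}(2n)$ be the set of $\omega$ with $(D,\omega)=0$ for all $D$. Since $(D,C\omega)=(C^*D,\omega)$, diagrams map radicals to radicals.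

**Step 1 (possible zeros).** *Purpose: to show that $\Delta_{n,i}(u_0)=0$ forces $u_0^2=A^{\pm4k}$ for some $k$ with $i<k\le n$.* Let $k$ be minimal with $\mathrm{Rad}(2k)\ne0$. Since $\Delta_{i,i}=1$, we have $i<k\le n$. Caps map $\mathrm{Rad}(2k)$ to $\mathrm{Rad}(2k-2)=0$. As $F$ is algebraically closed, there is $0\ne\psi\in\mathrm{Rad}(2k)$ with $\rho\psi=v\psi$. By (4), $Y\psi=(A^{2k}v+A^{-2k}v^{-1})\psi$ and $\bar Y\psi=(A^{-2k}v+A^{2k}v^{-1})\psi$. Compare with (5); since $a+a^{-1}=b+b^{-1}$ means $a=b^{\pm1}$, there are signs $\epsilon,\epsilon'$ with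
$$A^{2k}v=(A^{2i}u_0)^{\epsilon},\qquad A^{-2k}v=(A^{-2i}u_0)^{\epsilon'}.$$
If $\epsilon=\epsilon'$, dividing gives $A^{4k}=A^{\pm4i}$, impossible as $k>i\ge0$. So $\epsilon'=-\epsilon$. Dividing and multiplying the two equations gives $u_0^{2\epsilon}=A^{4k}$ and $v^2=A^{4i\epsilon}$. In short,
$$u_0^2=A^{\pm4k},\qquad v^2=A^{\pm4i}.$$
In particular $k$ is determined by $u_0$.

**Step 2 (multiplicity).** *Purpose: to show that if $u_0^2=A^{\pm4k}$ with $k>i$ and $\Delta_{k,i}(u_0)=0$, then $\Delta_{n,i}$ vanishes at $u_0$ to order at least $N_k$ for all $n\ge k$.* Apply Step 1 with $n=k$. The minimal index found there is determined by $u_0$, so it is $k$; we get $\psi\in\mathrm{Rad}(2k)$ killed by all caps, with $\rho\psi=v\psi$, $v^2=A^{\pm4i}$. Then $D\mapsto D\psi$ is a well-defined module map $W_{k,v}(2n)\to\mathrm{Rad}(2n)$, because $D\rho\psi=vD\psi$, and a diagram with fewer than $2k$ through strands factors through a cap and kills $\psi$. It is injective. Indeed, if $\omega\psi=0$, then for every $D_1$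
$$0=D_1^*\omega\psi=(D_1,\omega)\psi,$$
since in $D_1^*\omega$ only terms $d^s\rho^r$ survive, acting by $d^sv^r$. So $\omega$ is in the radical of $W_{k,v}(2n)$. By Step 1 applied to $(k,v)$ instead of $(i,u_0)$, a nonzero radical would require $v^2=A^{\pm4k'}$ with $k'>k$. But $v^2=A^{\pm4i}$ with $i<k$. So $\omega=0$.

Hence $G_{n,i}(u_0)$ has nullity at least $N_k$. After invertible column operations over $F$, at least $N_k$ columns of $G_{n,i}(u)$ vanish at $u_0$, so $(u-u_0)^{N_k}$ divides the determinant.

**Step 3 (the zeros occur).** *Purpose: to show $\Delta_{k,i}(u_0)=0$ whenever $u_0^2=A^{\pm4k}$, $k>i$.* We map $W_{i,u_0}$ to a vector space where a vector killed by all caps can be written down.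

Let $s=-A^2$, so $s+s^{-1}=d$, and fix $s^{1/2}\in F$. Let $E(2n)=(F^2)^{\otimes2n}$ with basis the sign sequences of length $2n$. Draw diagrams smoothly in the flat annulus $\mathbb R/\mathbb Z\times[0,1]$ with vertical ends and with the points numbered in the direction of increasing first coordinate. Orient the components in all ways; an endpoint has sign $+$ if the orientation there points outward (increasing $t$). A diagram $D$ acts $E(2m)\to E(2n)$ with matrix entries the sums, over orientations with the given signs, of
$$s^{\mathrm{turn}/2\pi}\,\mu^{\mathrm{seam}},$$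
where $\mathrm{turn}$ is the total turning angle of the tangents, and $\mathrm{seam}$ is the signed number of crossings with a vertical seam placed between the last and the first point. Both are additive under composition. The seam number is an intersection number. The turning angle of each component varies continuously under isotopy, while its end directions fix it modulo $2\pi$. So both are isotopy invariant. A contractible loop gives $s+s^{-1}=d$, and an essential loop gives $\mu+\mu^{-1}$.

Rotation $\rho$ moves one strand across the seam with turning $0$. Orient the seam so that $\rho|{+\cdots+}\rangle=\mu|{+\cdots+}\rangle$, and put $\mu=u_0$. Define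
$$\varphi:W_{i,u_0}(2n)\to E(2n),\qquad\varphi(D)=D|{+^{2i}}\rangle .$$
This respects $D\rho=u_0D$. An arc joining two inner points cannot be oriented outward at both ends, so diagrams with fewer through strands go to $0$. For $i=0$ essential loops give $u_0+u_0^{-1}$, as they should. So $\varphi$ is a module map. Diagrams preserve the difference (number of $+$) minus (number of $-$), because an arc with both ends on one side contributes one of each. So $\varphi$ lands in the subspace $E_{2i}(2n)$ where this difference is $2i$. Its dimension is $\binom{2n}{n-i}=N_i$.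

Now take $2k$ points. For $j<2k$, $\mathrm{cap}_j$ gives weight $s^{-1/2}$ to $(\varepsilon_j,\varepsilon_{j+1})=(+,-)$, the arc going up at $j$ and turning right by $\pi$, and $s^{1/2}$ to $(-,+)$; equal signs give $0$. Let
$$\Psi=\sum_\varepsilon(-s^{-1})^{\mathrm{inv}(\varepsilon)}\,\varepsilon\ \in E_{2i}(2k),\qquad\mathrm{inv}(\varepsilon)=\#\{a<b:\varepsilon_a=-,\ \varepsilon_b=+\}.$$
Replacing $(+,-)$ by $(-,+)$ at $j,j+1$ raises $\mathrm{inv}$ by $1$, and $s^{-1/2}+(-s^{-1})s^{1/2}=0$. So $\mathrm{cap}_j\Psi=0$ for $j<2k$.

The cap joining points $2k$ and $1$ across the seam has weight $s^{-1/2}\mu^{\eta}$ for $(\varepsilon_{2k},\varepsilon_1)=(+,-)$ and $s^{1/2}\mu^{-\eta}$ for $(-,+)$, with a fixed sign $\eta$ depending on the seam orientation. It kills $\Psi$ if and only if, for all $\varepsilon'$ of length $2k-2$ with the right weight, the coefficients satisfy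
$$\frac{\Psi(-\,\varepsilon'+)}{\Psi(+\,\varepsilon'-)}=-s\mu^{-2\eta}.$$
If $\varepsilon'$ has $p$ plus and $q$ minus signs, then $\mathrm{inv}(-\varepsilon'+)-\mathrm{inv}(+\varepsilon'-)=p+q+1=2k-1$, so the left side is $(-s^{-1})^{2k-1}=-s^{1-2k}$. The condition is $\mu^{2\eta}=s^{2k}=A^{4k}$. So for $u_0^{2\eta}=A^{4k}$, $\Psi$ is a nonzero vector killed by all caps.

For such $u_0$ suppose $\Delta_{k,i}(u_0)\ne0$. If $\omega\in W_{i,u_0}(2k)$ and $\varphi(\omega)=0$, then for all $D$
$$0=D^*\varphi(\omega)=\varphi(D^*\omega)=(D,\omega)|{+^{2i}}\rangle,$$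
because $D^*\omega=(D,\omega)\,\mathrm{id}$ in the rank-one module $W_{i,u_0}(2i)$. So $\omega\in\mathrm{Rad}(2k)=0$. By dimension, $\varphi$ is an isomorphism onto $E_{2i}(2k)$, and $\Psi=\varphi(\omega)$ with $\omega\neq0$. As $k>i$, every $D\in W_i(2k)$ has an outer arc, so $D=\mathrm{cup}_jD_1$ for some $j$. Then
$$(D,\omega)|{+^{2i}}\rangle=D^*\Psi=D_1^*\,\mathrm{cap}_j\Psi=0 .$$
So $\omega\in\mathrm{Rad}(2k)=0$, a contradiction. Hence $\Delta_{k,i}(u_0)=0$. The remaining values, with $u_0^{-2\eta}=A^{4k}$, follow from $\Delta_{k,i}(u)=\Delta_{k,i}(u^{-1})$.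

**Step 4 (degrees).** *Purpose: to conclude equality.* We have
$$\prod_{u_0^2=A^{\pm4k}}(u-u_0)=u^4-T_{2k}(d)u^2+1=-u^2\bigl(T_{2k}(d)-u^2-u^{-2}\bigr),$$
because $T_{2k}(d)=A^{4k}+A^{-4k}$, and all these roots, for all $k\ge1$, are distinct. By Steps 2 and 3, $\Pi=\prod_{k=i+1}^n(T_{2k}(d)-u^2-u^{-2})^{N_k}$ divides $\Delta_{n,i}$ in $F[u^{\pm1}]$. Both have coefficients in $\mathbb Q[d]$, and the top coefficient of $\Pi$ in $u$ is $\pm1$. Division with remainder therefore shows that the quotient lies in $\mathbb Q[d][u^{\pm1}]$. As polynomials in $d$ both are monic. The degree of $\Pi$ is $\sum_{k>i}2kN_k$. From $(n-i)N_i=(n+i+1)N_{i+1}$ we get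
$$(n-i)N_i-(n-i-1)N_{i+1}=(2i+2)N_{i+1},$$
and summing over $i,i+1,\dots$ yields $\sum_{k>i}2kN_k=(n-i)N_i$, the degree of $\Delta_{n,i}$. So the quotient is $1$. $\square$

## 7. Splitting the Möbius modules by the hoop

Let $\mathbb F=\mathbb Q(A,w,x,y,z)$. Let $V^y(2n)$ be the $\mathbb F$-space with basis $\bigsqcup_i\mathit{Mb}_{n,i}$. Let $c_i$ be the diagram on $2i$ points with $i$ arcs through the crosscap joining antipodal points; $c_0$ is empty. Each $m\in\mathit{Mb}_{n,i}$ is $Dc_i$ with $D$ a $(2i,2n)$-diagram with $2i$ through strands.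

**Step 1 (the action).** *Purpose: to let annular diagrams act on $V^y$.* Glue a diagram to the boundary of $\mathit{Mb}$ and evaluate closed components as $d$ (contractible), $y$ (core), $z$ (boundary-parallel). The following isotopies hold:
$$\mathrm{cap}_pc_i=\mathrm{cup}\,c_{i-2}\ (i\ge2),\qquad \mathrm{cap}_pc_1=y\,c_0,\qquad \rho c_i=c_i\ (i\ge 1).\tag{6}$$
In the first, the cap and its two legs are pulled through the crosscap. They come out as a short arc joining the points that were numbered $p+i$ and $p+i+1$ before $p,p+1$ were removed, and $\mathrm{cup}$ denotes that arc. In the second, the arc closes to the core. In the third, one rotates the crosscap. If $CD$ has fewer than $2i$ through strands, it factors through a cap, so (6) lowers $i$. By induction every gluing reduces to some $\mathit{Mb}_{n',j}$ times closed components.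

The action is well defined because the elements of $\bigsqcup_i\mathit{Mb}_{n,i}$ are pairwise non-isotopic. The mod-2 intersection number with the core detects the through arcs. If there are some, every other arc is determined by its endpoints, and the remaining points are joined antipodally. If there are none, the side of the crosscap on which each arc passes is an invariant: of the two closed curves formed with a boundary interval, only one is contractible.

$V^x$ is the same with the core equal to $x$. The Klein bottle pairing extends to $V^x\times V^y\to\mathbb F$ and satisfies $\langle m,Cm'\rangle=\langle C^*m,m'\rangle$, since both sides glue $m$, $C$ and $m'$ in the same way.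

**Step 2 (parity).** *Purpose: to control which closed curves can appear.* For $m\in\mathit{Mb}_{n,i}$,
$$Cm=d^sy^\varepsilon z^lm'',\quad m''\in \mathit{Mb}_{n',i''},\ i''\le i,\ \varepsilon\in\{0,1\},\ i\equiv i''+\varepsilon\ (\mathrm{mod}\ 2);\qquad \varepsilon=l=0\text{ if }i''\ge1.\tag{7}$$
Two core curves always meet, so $\varepsilon\le1$. The congruence counts mod-2 intersections with the core: one for each through arc and core curve, none for the others. A through arc meets the core oddly, so it is not disjoint from a core curve. If it were disjoint from a boundary-parallel curve, it would lie in the collar outside that curve and meet the core evenly. This proves the last part.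

**Step 3 (eigenspaces).** *Purpose: to produce corrected vectors without solving a system.* Let $V_{\le i}$ be the span of diagrams with at most $i$ through arcs. By (6), $V_{\le i}/V_{<i}\cong W_{i,1}$ for $i\ge1$, and $V_0=W_{0,u}$ with $z=u+u^{-1}$. By (5), both $Y$ and $\bar Y$ act on the $i$-th quotient by
$$y_0=z,\qquad y_i=A^{2i}+A^{-2i}=(-1)^iT_i(d)\quad(i\ge1).\tag{8}$$
These are distinct in $\mathbb F$. Hence $V_{\le r}=\bigoplus_{i\le r}E_i$, where $E_i$ is the $y_i$-eigenspace of $Y$ in $V^y$, respectively of $\bar Y$ in $V^x$, and $E_i\cong V_{\le i}/V_{<i}$. For $e\in E_i\subset V^x$ and $f\in E_j\subset V^y$,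
$$y_j\langle e,f\rangle=\langle e,Yf\rangle=\langle\bar Ye,f\rangle=y_i\langle e,f\rangle,$$
since $Y^*=\bar Y$. So $E_i\perp E_j$ for $i\ne j$.

**Step 4 (factoring the determinant).** *Purpose: to reduce everything to one number $\lambda_i$ for each level.* For $m\in\mathit{Mb}_{n,i}$ let $m^{(i)}\in E_i$ be the element with $m-m^{(i)}\in V_{<i}$. This change of basis is unitriangular in both $V^x$ and $V^y$. If $m=Dc_i$, then $m^{(i)}=Dc_i^{(i)}$, because $Dc_i^{(i)}$ is a $y_i$-eigenvector by centrality and $Dc_i-Dc_i^{(i)}\in V_{<i}$. For the same reason $\rho c_i^{(i)}=c_i^{(i)}$. Each cap kills $c_i^{(i)}$: the image is a $y_i$-eigenvector on $2i-2$ points, where only $y_0,\dots,y_{i-1}$ occur. Therefore, for $i\ge1$,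
$$\langle Dc_i^{(i)},D'c_i^{(i)}\rangle=\langle c_i^{(i)},D^*D'c_i^{(i)}\rangle=\lambda_i\,(D,D')_{u=1},\qquad\lambda_i:=\langle c_i^{(i)},c_i^{(i)}\rangle=\langle c_i,c_i^{(i)}\rangle,$$
since $D^*D'$ is either $d^s\rho^r$ or factors through a cap; the last equality uses $c_i^{(i)}\perp V^x_{<i}$. On $E_0=V_0$ the Gram matrix is $B$. Hence
$$D_n^{(Mb)_r}=\det B\cdot\prod_{i=1}^r\lambda_i^{N_i}\det P^{(i)}.\tag{9}$$
Theorem 3 gives $\det B=\prod_{k\ge1}(T_k^2-z^2)^{N_k}$ and $\det P^{(i)}=\prod_{k>i}(T_{2k}-2)^{N_k}$. So Theorem 2 follows once $\lambda_k$ is shown to have the stated value for every $k\ge1$. For $k=1$ the two-strand example of Section 5 already gives $\lambda_1=\langle c_1,c_1\rangle-\frac{y}{d+z}\langle c_1,c_++c_-\rangle=w-\frac{2xy}{d+z}$.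

## 8. From $\lambda_k$ to hoops around horizontal circles

**Step 1 (through and non-through).** *Purpose: to see how the hoop affects one matrix entry.* For a $(2i,2j)$-diagram $D$ put $[D]=\langle c_j,Dc_i\rangle$ and $[YD]=\langle c_j,YDc_i\rangle$. Then exactly one of the following holds:

* *through*: $[D]=d^sw^h$ and $[YD]=d^s[Y\mathrm{id}_{2h}]$, with $1\le h\le\min(i,j)$ and $h\equiv i\equiv j$ (mod 2);
* *non-through*: $[D]=d^sz^lx^\varepsilon y^{\varepsilon'}$ with $\varepsilon\equiv j$, $\varepsilon'\equiv i$ (mod 2), and $[YD]=z[D]$.

The proof is by induction on $i+j$. Remove contractible loops. If $D=D'\mathrm{cap}_p$, apply (6) to $\mathrm{cap}_pc_i$: this replaces $i$ by $i-2$, or, when $i=1$, by $0$ with a factor $y$. If $D=\mathrm{cup}_qD'$, use $\langle c_j,\mathrm{cup}_qD'c_i\rangle=\langle\mathrm{cap}_qc_j,D'c_i\rangle$, apply (6) to $\mathrm{cap}_qc_j$ and move the resulting cup back as a cap: this replaces $j$ by $j-2$, or, when $j=1$, by $0$ with a factor $x$. The same moves are valid with $Y$ inserted, since $Y\mathrm{cup}_q=\mathrm{cup}_qY$ and $\mathrm{cap}_q Y=Y\mathrm{cap}_q$.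 If neither applies, all strands are through, so $i=j=h$ and $D=\rho^r$. If $h\ge1$, use $\rho c_h=c_h$; then $\langle c_h,c_h\rangle=w^h$, because strands $p$ and $p+h$ close to one curve passing once through each crosscap. If $h=0$, $D$ consists of $l$ essential loops and $Y$ adds one. The exponent of $w$ tells the two cases apart.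

Define a $\mathbb Q(A)$-linear map on $\mathbb Q(A)[w]$ by
$$Y\star w^h:=[Y\mathrm{id}_{2h}]\quad(h\ge0),\qquad\text{so } Y\star1=z.\tag{10}$$

**Lemma 2.** For $k\ge1$, $Y\star T_k(w)=y_kT_k(w)+2\kappa_k$, where $\kappa_k=xy$ for $k$ odd and $\kappa_k=z-2$ for $k$ even.

**Example ($k=1$).** By the two-strand expansion of $Y$, and since $\langle c_1,\mathrm{cup}_q\mathrm{cap}_pc_1\rangle=xy$, we have $Y\star w=(A^2+A^{-2})w+2xy$. Lemma 2 itself is proved in Section 9.

**Step 2 (an eigenvector modulo $V_0$).** *Purpose: to express $c_k^{(k)}$ by a vector with coefficients free of $x,y,z,w$.* On $2k$ points let $\mathcal U$ be the $\mathbb Q(A)$-span of the $\mathit{Mb}_{k,i}$ with $1\le i\le k$, $i\equiv k$ (mod 2). By (7), $Y\mathcal U\subset\mathcal U\oplus V_0$, and the $\mathcal U$-component has coefficients in $\mathbb Q(A)$: a term with $i''\ge1$ carries no $y$ or $z$ and keeps the parity. The operator induced on $\mathcal U$ is triangular for the filtration by $i$, with distinct scalars $y_i$ on the layers. Its top layer is spanned by $c_k$, as $\mathit{Mb}_{k,k}=\{c_k\}$. So there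 is a unique $o_k\in c_k+V_{<k}$ in $\mathcal U$ that is an eigenvector of the induced operator with eigenvalue $y_k$. That is, $Yo_k=y_ko_k+g$ with $g\in V_0$ and $Yg=zg$. Then
$$Y\bigl((Y-z)o_k\bigr)=Y\bigl((y_k-z)o_k+g\bigr)=(y_k-z)(y_ko_k+g)+zg=y_k\bigl((y_k-z)o_k+g\bigr),$$
so $(Y-z)o_k$ is a $y_k$-eigenvector with leading term $(y_k-z)c_k$. Hence
$$c_k^{(k)}=\frac{(Y-z)o_k}{y_k-z},\qquad\lambda_k=\frac{\langle c_k,(Y-z)o_k\rangle}{y_k-z}.\tag{11}$$

**Step 3 (only the through part matters).** *Purpose: to turn (11) into a statement about $Y\star$.* Write $\langle c_k,o_k\rangle=q_k(w)+\nu_k$, the sums of the through and non-through contributions. By Step 1, $q_k\in\mathbb Q(A)[w]$ involves only $w^h$ with $1\le h\le k$, $h\equiv k$ (mod 2). It is monic of degree $k$, since a diagram in $\mathit{Mb}_{k,i}$ with $i<k$ gives $h\le i$. Also by Step 1, $\langle c_k,Yo_k\rangle=Y\star q_k+z\nu_k$, so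
$$\langle c_k,(Y-z)o_k\rangle=Y\star q_k-zq_k.\tag{12}$$

**Step 4 (identifying $q_k$).** *Purpose: to show $q_k=T_k(w)-T_k(0)$.* In
$$Y\star q_k+z\nu_k=\langle c_k,Yo_k\rangle=y_k(q_k+\nu_k)+\langle c_k,g\rangle$$
compare the terms of positive degree in $w$. The quantities $\nu_k$ and $\langle c_k,g\rangle$ contain no $w$ (for $g\in V_0$ only the non-through case occurs). So the $w$-positive part of $Y\star q_k$ is $y_kq_k$. Put $\tilde T_j=T_j(w)-T_j(0)$. By Lemma 2, $Y\star\tilde T_j=y_jT_j(w)+2\kappa_j-T_j(0)z$, with $w$-positive part $y_j\tilde T_j$. The $\tilde T_j$ with $1\le j\le k$, $j\equiv k$ (mod 2) are a basis of the span of the $w^h$ that can occur in $q_k$. Write $q_k=\sum b_j\tilde T_j$. Then $\sum b_jy_j\tilde T_j=y_k\sum b_j\tilde T_j$, and the $y_j$ are distinct, so $b_j=0$ for $j\ne k$. As $q_k$ is monic, $q_k=\tilde T_k$.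

**Step 5 (the value).** *Purpose: to finish $\lambda_k$.* By (11), (12) and Lemma 2,
$$(y_k-z)\lambda_k=y_kT_k(w)+2\kappa_k-zT_k(0)-z\bigl(T_k(w)-T_k(0)\bigr)=(y_k-z)T_k(w)+2\kappa_k .$$
So $\lambda_k=T_k(w)+\frac{2\kappa_k}{y_k-z}$. With $y_k=(-1)^kT_k(d)$ this is $T_k(w)-\frac{2xy}{T_k(d)+z}$ for $k$ odd and $T_k(w)-\frac{2(2-z)}{T_k(d)-z}$ for $k$ even. For $k=2$ it is the value found by hand in Section 4.

## 9. A winding strand in the Klein bottle: proof of Lemma 2

**Step 1 (the model).** *Purpose: to draw $[Y\mathrm{id}_{2h}]$ as one explicit link diagram.* Take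
$$Kb=\mathbb R^2/\bigl((x,t)\sim(x+1,t),\ (x,t)\sim(-x,t+1)\bigr)$$
(here $x$ is a coordinate). The two Möbius bands are $|x|\le\frac14$ and $|x-\frac12|\le\frac14$, with cores $x=0$ and $x=\frac12$. The common boundary is the closed curve $\{x=\pm\frac14\}$, of value $z$. A horizontal circle has value $w$. The diagram $\mathrm{id}_{2h}$ closed by $c_h$ at both ends consists of $h$ horizontal circles $t=t_1,\dots,t_h\in(0,1)$. Each meets the common boundary at $(\frac14,t_j)$ and $(-\frac14,t_j)\sim(\frac14,t_j+1)$, which are antipodal on that curve.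

The hoop runs along the common boundary. In the chart $\mathcal A=\mathbb R/\mathbb Z\times(0,1)$ it consists of two vertical arcs, $\delta=\{x=\frac14\}$ and $\delta'=\{x=\frac34\}$. The map $(x,t)\mapsto(-x,t+1)$ reverses orientation. So an orientation of the annular neighborhood of the hoop that is standard along $\delta$ is opposite to the standard one along $\delta'$. Reversing the orientation exchanges $A$- and $B$-smoothings, just as switching the crossing does. So, in the standard orientation of $\mathcal A$, we expand the diagram in which $\delta$ passes **over** and $\delta'$ **under** the horizontal circles. With the opposite choice of orientation $A$ is replaced by $A^{-1}$; since $T_k$ has integer coefficients and the formula of Lemma 2 is symmetric in $A\leftrightarrow A^{-1}$, this does not matter. Evaluating a diagram means summing over Kauffman states the coefficient times the value of the curves in $Kb$. Reidemeister II moves inside $\mathcal A$ do not change the evaluation.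

**Step 2 (smoothing $\delta$).** *Purpose: to trade horizontal circles for windings of $\delta$.* At a crossing of $\delta$ (over, vertical) with a horizontal circle, rotating $\delta$ counterclockwise sweeps the upper left and lower right regions. The $A$-smoothing merges these: coming from below, $\delta$ turns left, runs once around the circle, and continues upward. The $B$-smoothing makes it turn right instead. Each time, the new strand passes over $\delta'$. A left turn followed by a right turn, or conversely, gives a strand that goes around and comes straight back; the strip between the two runs is crossed only by $\delta'$, which lies underneath, so a Reidemeister II move cancels the pair. Let $K_r$ be the evaluation of the diagram in which $\delta$ winds $r$ times to the left (to the right $|r|$ times if $r<0$), always over $\delta'$; thus $K_0=z$. Then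
$$Y\star w^h=\sum_j\binom hjA^{h-2j}K_{h-2j}.$$
So $Y\star$ is the substitution $w\mapsto AD+A^{-1}D^{-1}$ followed by the linear map $D^r\mapsto K_r$. Since $T_k(AD+(AD)^{-1})=(AD)^k+(AD)^{-k}$,
$$Y\star T_k(w)=A^kK_k+A^{-k}K_{-k}\qquad(k\ge1).\tag{13}$$

**Step 3 (layers).** *Purpose: to list the states of $K_r$, $r\ge1$.* Let $J_0$ and $J_1$ (indices mod 2) be the intervals of $\mathbb R/\mathbb Z\setminus\{\frac14,\frac34\}$ containing $0$ and $\frac12$. The diagram is a stack of $r$ layers, each with one crossing. In a layer the winding strand runs from $\frac14$ left through $J_0$, passes over $\delta'$ at $\frac34$, and runs left through $J_1$ back to $\frac14$. The over-strand points to the upper left, so rotating it counterclockwise to the vertical sweeps the regions to the left and to the right of the crossing. Hence: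

* the $A$-smoothing (coefficient $A$, *type T*) joins the two bottom points by an arc over $J_0$ and the two top points by an arc over $J_1$;
* the $B$-smoothing (coefficient $A^{-1}$, *type U*) lets both strands go up while rotating left by a half turn.

**Step 4 (the all-U state).** *Purpose: to find its value $\tau_r$.* The curves are $x=\frac14-\frac{rt}2$ and $x=\frac34-\frac{rt}2$. Let $f(t)=-\frac r4+\frac{rt}2$ on $[0,1]$, extended by $f(t+1)=-f(t)$; this is continuous since $f(1)=-f(0)$. The maps $(x,t)\mapsto(x+\theta f(t),t)$, $0\le\theta\le1$, respect both identifications, so they form an isotopy of $Kb$. At $\theta=1$ the curves become the vertical lines at $\frac14-\frac r4$ and $\frac34-\frac r4$. For $r$ even these are the lines $x=\pm\frac14$, the common boundary. For $r$ odd they are the two cores. So $\tau_r=z$ for $r$ even and $\tau_r=xy$ for $r$ odd; the coefficient of this state is $A^{-r}$.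

**Step 5 (states with type-T layers).** *Purpose: to see that they depend only on cyclic gaps.* Number the layers $1,\dots,r$ from the bottom, and let $\mathcal S\ne\emptyset$ be the set of T-layers, viewed in $\mathbb Z/r$. Let $a<b$ be consecutive in $\mathcal S$ and $g=b-a$. The arc over $J_1$ left at the top of layer $a$ is rotated by $g-1$ half turns to an arc over $J_g$. At layer $b$ it is closed by an arc over $J_0$. The closed curve is contractible, value $d$, if $g$ is even, and is a horizontal circle, value $w$, if $g$ is odd.

Now let $a$ be the first and $b$ the last T-layer (possibly $a=b$). The arc from layer $b$ reaches $t=1$ over $J_{1+r-b}$. The arc from the bottom of layer $a$, followed down to $t=0$, lies over $J_{a-1}$. The identification $x\mapsto-x$ preserves $J_0$ and $J_1$. So the value is $d$ or $w$ according as $1+r-b-(a-1)$ is even or odd, that is, according as the cyclic gap $r-b+a$ is even or odd. The state contributes $A^{2|\mathcal S|-r}\prod_{\text{cyclic gaps }g}(d\text{ or }w)$.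

**Step 6 (transfer matrix).** *Purpose: to sum these contributions.* Let
$$R=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad N=\begin{pmatrix}d&w\\0&0\end{pmatrix}=\begin{pmatrix}1\\0\end{pmatrix}\begin{pmatrix}d&w\end{pmatrix},\qquad M=A^{-1}R+A\,RN.$$
Expand $\operatorname{tr}M^r$: a factor $A^{-1}R$ stands for a U-layer, and $A\,RN$ for a T-layer. Between cyclically consecutive factors $N$ at gap $g$ stands $R^g$, and $(d\ \ w)R^g\binom10$ is $d$ for $g$ even and $w$ for $g$ odd. So the states with $\mathcal S\neq\emptyset$ sum to $\operatorname{tr}M^r-A^{-r}\operatorname{tr}R^r$. Since $A^{-1}+Ad=-A^3$,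
$$M=\begin{pmatrix}0&A^{-1}\\-A^3&Aw\end{pmatrix},\qquad\operatorname{tr}M=Aw,\quad\det M=A^2.$$
The eigenvalues are $A\zeta^{\pm1}$ with $\zeta+\zeta^{-1}=w$, so $\operatorname{tr}M^r=A^rT_r(w)$. As $\operatorname{tr}R^r$ is $2$ for $r$ even and $0$ for $r$ odd, $\tau_r-\operatorname{tr}R^r=\kappa_r$, and
$$K_r=A^rT_r(w)+A^{-r}\bigl(\tau_r-\operatorname{tr}R^r\bigr)=A^rT_r(w)+A^{-r}\kappa_r.\tag{14}$$

**Step 7 (right winding and conclusion).** *Purpose: to get $K_{-r}$ and finish.* The reflection $x\mapsto\frac12-x$ respects the identifications of $Kb$: the image $(\frac12-x,t)$ of $(x,t)$ is identified with $(x-\frac12,t+1)\sim(\frac12+x,t+1)$, the image of $(-x,t+1)$. It fixes $\delta$ and $\delta'$, turns left winding into right winding, and exchanges $A$- and $B$-smoothings and the two cores. So $K_{-r}$ is obtained from (14) by exchanging $A$ with $A^{-1}$ and the variables $x$ and $y$, that is, $K_{-r}=A^{-r}T_r(w)+A^r\kappa_r$. By (13),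
$$Y\star T_k(w)=A^k\bigl(A^kT_k(w)+A^{-k}\kappa_k\bigr)+A^{-k}\bigl(A^{-k}T_k(w)+A^k\kappa_k\bigr)=(A^{2k}+A^{-2k})T_k(w)+2\kappa_k .$$
This is Lemma 2. $\square$

For $k=1$ the formulas read $K_1=Aw+A^{-1}xy$ and $K_{-1}=A^{-1}w+Axy$, so $Y\star w=(A^2+A^{-2})w+2xy$, as computed from two strands in Section 8.

**Step 8 (assembly).** *Purpose: to put the proof of Theorem 2 together.* Lemma 2 completes Section 8 and gives $\lambda_k$ for every $k\ge1$. Inserting these values and Theorem 3 into (9) yields
$$D_n^{(Mb)_r}=\prod_{k=1}^n(T_k(d)^2-z^2)^{N_k}\ \prod_{i=1}^r\lambda_i^{N_i}\ \prod_{i=1}^r\prod_{k=i+1}^n(T_{2k}(d)-2)^{N_k},$$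
which is Theorem 2. The rewriting for $r=n$, and Theorem 1 as the case $r=1$, were carried out in Section 1. $\blacksquare$
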